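# Nonnegative numerators for $\mathfrak J_\alpha$ from a Cohen–Macaulay algebra

## 1. The positivity theorem and its refinements

**Theorem 1.** Let $\mathfrak g$ be a split semisimple Lie algebra over $\mathbb Q$ with Cartan subalgebra $\mathfrak h$ and root system $\Phi\subseteq\mathfrak h^*$. Fix positive roots with simple roots $\alpha_1,\dots,\alpha_n$, and let $\mu\le\nu$ mean that $\nu-\mu$ is a sum of positive roots. Let $Q=\bigoplus_i\mathbb Z\alpha_i$ and $Q^{\ge0}=\bigoplus_i\mathbb N\alpha_i$. Let $(\cdot,\cdot)$ be the invariant form on $\mathfrak h^*$ with $(\alpha,\alpha)=2$ for short roots (normalized on each simple component if $\Phi$ is reducible), and $d_i=\frac{(\alpha_i,\alpha_i)}2$. For $\alpha=\sum_ia_i\alpha_i\in Q^{\ge0}$ put $(q)_\alpha=\prod_{i=1}^n\prod_{j=1}^{a_i}(1-q^{d_ij})$, and define $\mathfrak J_\alpha\in\mathbb Q(q)$ by $\mathfrak J_0=1$ and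
$$\mathfrak J_\alpha=\sum_{0\le\beta\le\alpha}\frac{q^{(\beta,\beta)/2}}{(q)_{\alpha-\beta}}\,\mathfrak J_\beta .\tag{1}$$
Then for every $\Phi$ and every $\alpha\in Q^{\ge0}$,
$$\mathcal N_\alpha:=(q)_\alpha^2\,\mathfrak J_\alpha\in\mathbb N[q].$$

Here $\mathbb N[q]$ is the set of polynomials with nonnegative integer coefficients. Write $|\alpha|=\sum_ia_i$.

**Theorem 2.** With the same notation:

(i) $\mathfrak J_\alpha(q^{-1})=q^{\frac{(\alpha,\alpha)}2+\sum_id_ia_i}\,\mathfrak J_\alpha(q)$.

(ii) $\mathcal N_\alpha$ is palindromic with constant and leading coefficient $1$ and degree exactly $-\sum_{i<j}(\alpha_i,\alpha_j)a_ia_j$. In particular $\mathcal N_\alpha=1$ iff no two adjacent nodes lie in the support of $\alpha$.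

(iii) $\frac{(\alpha,\alpha)}2\,\mathcal N_\alpha(1)=\sum_{i:\,a_i>0}d_ia_i^2\,\mathcal N_{\alpha-\alpha_i}(1)$ for $\alpha\ne0$. In particular $\mathcal N_\alpha(1)>0$, so $\mathfrak J_\alpha$ has a pole of order exactly $2|\alpha|$ at $q=1$, and $(q)_\alpha^2$ cannot be replaced by a product of fewer than $2|\alpha|$ factors $1-q^m$.

(iv) For $\Phi$ irreducible, $\mathfrak J_\alpha$ is the Hilbert series of a Gorenstein graded domain of dimension $2|\alpha|$.

Let us unpack this. For $\beta=\sum b_i\alpha_i$,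
$$\tfrac{(\beta,\beta)}2=\sum_id_ib_i^2+\sum_{i<j}(\alpha_i,\alpha_j)\,b_ib_j .\tag{2}$$
Since $2(\alpha_i,\alpha_j)/(\alpha_i,\alpha_i)$ is an integer, $(\alpha_i,\alpha_j)\in\mathbb Z$, and since the form is positive definite, (2) is a positive integer for $0\ne\beta\in Q$. The term $\beta=\alpha$ on the right of (1) is $q^{(\alpha,\alpha)/2}\mathfrak J_\alpha$. Moving it to the left gives
$$\mathfrak J_\alpha=\frac1{1-q^{(\alpha,\alpha)/2}}\sum_{0\le\beta<\alpha}\frac{q^{(\beta,\beta)/2}}{(q)_{\alpha-\beta}}\,\mathfrak J_\beta\qquad(\alpha>0),\tag{3}$$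
so the recursion determines everything. From (3) one expects denominators containing $1-q^{(\beta,\beta)/2}$ for all $0<\beta\le\alpha$. Theorem 1 says that they cancel down to $(q)_\alpha^2$, which has only $2|\alpha|$ factors, and that the numerator left over has no negative coefficient.

The problem is taken from Antoine Labelle, "On a specialization of Toda eigenfunctions", arXiv:2502.10655 (2025). The statement of Theorem 1 is known when $\Phi$ is of type $A$; we do not use this.

## 2. One root, a doubled root, two adjacent roots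

For $\alpha=\alpha_i$, (3) gives $\mathfrak J_{\alpha_i}=\frac1{1-q^{d_i}}\cdot\frac1{1-q^{d_i}}$, so $\mathcal N_{\alpha_i}=1$.

For $\alpha=2\alpha_1$ with $d_1=1$ we have $(\alpha,\alpha)/2=4$ and
$$(1-q^4)\mathfrak J_{2\alpha_1}=\frac1{(1-q)(1-q^2)}+\frac q{1-q}\cdot\frac1{(1-q)^2}=\frac{(1-q)^2+q(1-q^2)}{(1-q)^3(1-q^2)}=\frac{1+q^2}{(1-q)^2(1-q^2)},$$
because $(1-q)^2+q(1-q^2)=1-q+q^2-q^3=(1-q)(1+q^2)$. Hence $\mathfrak J_{2\alpha_1}=\frac1{(1-q)^2(1-q^2)^2}$ and $\mathcal N_{2\alpha_1}=1$. The factor $1-q^4$ disappeared.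

Now let $\alpha=\alpha_i+\alpha_j$ with adjacent nodes, $d_i=1$ and $d_j=m\in\{1,2,3\}$. Here $(\alpha_i,\alpha_j)=-m$ and $(\alpha,\alpha)/2=1+m-m=1$. Multiplying (3) by $(q)_\alpha^2=(1-q)^2(1-q^m)^2$ gives
$$(1-q)\,\mathcal N_\alpha=(1-q)(1-q^m)+q(1-q^m)+q^m(1-q)=1-q^{m+1},\tag{4}$$
so $\mathcal N_\alpha=1+q+\cdots+q^m$, of degree $m=-(\alpha_i,\alpha_j)$ as Theorem 2(ii) predicts.

The first thing to try in general is induction through (3). Multiplied by $(q)_\alpha^2$ it reads
$$(1-q^{(\alpha,\alpha)/2})\,\mathcal N_\alpha=\sum_{0\le\beta<\alpha}q^{(\beta,\beta)/2}\Big(\frac{(q)_\alpha}{(q)_\beta(q)_{\alpha-\beta}}\Big)^2(q)_{\alpha-\beta}\;\mathcal N_\beta .$$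
The quotient in the large parentheses is a product of Gaussian binomials, but it is multiplied by $(q)_{\alpha-\beta}$, which has negative coefficients. One then has to divide by $1-q^{(\alpha,\alpha)/2}$. Even if all $\mathcal N_\beta$ with $\beta<\alpha$ are known to lie in $\mathbb N[q]$, neither the divisibility nor the sign of the quotient can be read off; already in (4) the three summands have negative coefficients. We need a reason for positivity that does not pass through signed sums: we shall make $\mathcal N_\alpha$ count dimensions.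

## 3. The chain formula

Iterate (1) in $\mathbb Q[[q]]$. I claim that
$$\mathfrak J_\alpha=\sum_{\alpha=\beta_0\ge\beta_1\ge\beta_2\ge\cdots}\frac{q^{\sum_{k\ge1}(\beta_k,\beta_k)/2}}{\prod_{k\ge0}(q)_{\beta_k-\beta_{k+1}}}\qquad(\beta_k\in Q^{\ge0},\ \beta_k=0\text{ for }k\gg0).\tag{5}$$
The right side converges: each nonzero $\beta_k$ with $k\ge1$ adds at least $1$ to the exponent, so only finitely many chains have exponent below a given bound. It equals $1$ for $\alpha=0$. Splitting off $\beta_1=\beta$ shows that it satisfies (1). Since (1) has only one solution, (5) holds.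

If $\Phi$ is a union of components, a chain for $\alpha$ is a tuple of chains, one for each component, and both the exponent and the denominator split. So $\mathfrak J_\alpha$ is multiplicative over components, and so is $(q)_\alpha$. A product of elements of $\mathbb N[q]$ lies in $\mathbb N[q]$, so for Theorem 1 we may assume the following.

*From here through Section 12, $\Phi$ is irreducible.* Then $d_i\in\{1,r\}$ with $r\in\{1,2,3\}$, where $r=1$ is the simply laced case and for $r>1$ short simple roots have $d_i=1$ and long ones $d_i=r$. For adjacent nodes $(\alpha_i,\alpha_j)=-\max(d_i,d_j)$, and for non-adjacent $i\ne j$ it is $0$. We work over $\mathbb C$, write $I=\{1,\dots,n\}$, and fix $\alpha=\sum a_i\alpha_i$ with $N=|\alpha|$.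

## 4. Hilbert series, parameters, and a hypersurface model

All graded algebras here are $\mathbb N$-graded finitely generated commutative $\mathbb C$-algebras $R$ with $R_0=\mathbb C$, and $\mathrm{Hilb}(R)=\sum_d\dim(R_d)q^d$. If $\dim R=D$, homogeneous elements $\theta_1,\dots,\theta_D$ of positive degree form a *homogeneous system of parameters* if $\dim_{\mathbb C}R/(\theta_1,\dots,\theta_D)<\infty$. The ring $R$ is Cohen–Macaulay iff it is free over $\mathbb C[\theta_1,\dots,\theta_D]$ for one, equivalently for every, such system. In that case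
$$\mathrm{Hilb}(R)=\frac{\mathrm{Hilb}(R/(\theta))}{\prod_s(1-q^{\deg\theta_s})},\qquad\mathrm{Hilb}(R/(\theta))\in\mathbb N[q].\tag{6}$$

So Theorem 1 follows from a graded Cohen–Macaulay algebra $A_\alpha$ of dimension $2N$ with Hilbert series $\mathfrak J_\alpha$ which has a homogeneous system of parameters in the degrees $d_ij$ ($1\le j\le a_i$), each used twice.

For $\alpha=\alpha_i+\alpha_j$ as in (4) such an algebra is easy to guess:
$$A=\mathbb C[x_1,x_2,y_1,y_2,w]/\big(w(x_1^m-x_2)-y_1y_2\big),\qquad\text{degrees }1,m,1,m,1 .$$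
The relation has degree $m+1$, so $\mathrm{Hilb}(A)=\frac{1-q^{m+1}}{(1-q)^2(1-q^m)^2(1-q)}$, which is $\mathfrak J_\alpha$ by (4). A hypersurface is Cohen–Macaulay. The obvious candidates for the parameters, $x_1,x_2,y_1,y_2$, have exactly the required degrees $1,m,1,m$. *They are not parameters*: $A/(x_1,x_2,y_1,y_2)=\mathbb C[w]$ is infinite-dimensional. This is the point at which the naive choice breaks. Here one can repair it: $x_1,x_2,\,y_1-w,\,y_2+w^m$ have the same degrees, and modulo them $y_1y_2=0$ becomes $w^{m+1}=0$, so the quotient is $\mathbb C[w]/(w^{m+1})$, with Hilbert series $1+q+\dots+q^m$.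

Why did a repair exist? Put $x_1=x_2=0$. Where $w\ne0$, there is a nonvanishing element in each required degree, namely $w$ and $w^m$. Where $w=0$ we are on $y_1y_2=0$, a union of smaller spaces of the same kind. The general proof follows this pattern with $w$ replaced by an element $c_\alpha$. The smaller spaces appear in Section 7 and general position arguments in Section 8. Everything after Section 8 serves to show that, where $c_\alpha\neq0$, elements of degree $d_ia_i$ do not all vanish.

## 5. The algebra $A_\alpha$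

Let $\mathbf P=\{(i,s):i\in I,\,1\le s\le a_i\}$. The element $(i,s)$ has *type* $i$; write $d_p=d_i$ for $p$ of type $i$, $p\approx p'$ for equal types, and $p\sim p'$ for adjacent types. The group $W=\prod_iS_{a_i}$ permutes $\mathbf P$ within types. Take variables $x_p$ of degree $d_p$ and $y_p$ of degree $d_ia_i$ ($p$ of type $i$), put $K=\mathbb C(x)$, and let $W$ act on $K[y]$ by $wx_p=x_{wp}$, $wy_p=y_{wp}$.

For adjacent $i,j$ put $M=\max(d_i,d_j)=-(\alpha_i,\alpha_j)$ and choose signs so that the polynomials $k_{ij}(u,v)=\pm(u^{M/d_i}-v^{M/d_j})$ satisfy $k_{ij}(u,v)=k_{ji}(v,u)$. For $p\sim p'$ of types $i,j$ let $\kappa_{pp'}=k_{ij}(x_p,x_{p'})$. Then $\kappa_{pp'}=\kappa_{p'p}$, $w\kappa_{pp'}=\kappa_{wp,wp'}$, and $\deg\kappa_{pp'}=-(\alpha_i,\alpha_j)$.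

The *walls* are the polynomials $\kappa_{pp'}$ ($p\sim p'$) and $x_p-x_{p'}$ ($p\approx p'$, $p\ne p'$). They are homogeneous, irreducible (each is of degree one in at least one of its two variables, with constant leading coefficient there), and non-associate for different pairs, since a wall involves exactly its two variables.

For an irreducible $\pi\in\mathbb C[x]$ let $O_\pi=\mathbb C[x]_{(\pi)}$, a discrete valuation ring, and define $O'_\pi\subset K[y]$ as follows:

- if $\pi$ is not a wall (up to a scalar), $O'_\pi=O_\pi[y]$;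
- if $\pi=\kappa_{pp'}$, $O'_\pi=O_\pi[y]\big[\frac{y_py_{p'}}{\kappa_{pp'}}\big]=\bigoplus_\lambda O_\pi\,\pi^{-\min(\lambda_p,\lambda_{p'})}y^\lambda$;
- if $\pi=x_p-x_{p'}$, $O'_\pi=O_\pi[y][u]$ with $u=\frac{y_p-y_{p'}}{x_p-x_{p'}}$. Since $y_p=y_{p'}+\pi u$, this is the polynomial ring $O_\pi[y_q\,(q\ne p,p'),y_{p'},u]$.

**Definition.** $A=A_\alpha=\{F\in K[y]^W:\ F\in O'_\pi\text{ for all irreducible }\pi\}$.

$A$ is a domain. Elements of $A$ have only walls in their denominators, so $A\subset\mathbb C[x,y][\delta^{-1}]$ with $\delta$ the product of the walls. Inside this $\mathbb Z$-graded ring only the conditions at walls matter; walls are homogeneous, so these conditions are stable under the scaling action of $\mathbb C^*$ that defines the grading. Hence $A$ is a graded subring.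

*Example 1.* For $\alpha=\alpha_i+\alpha_j$ with $d_i=1$, $d_j=m$ (and sign $+$), $W$ is trivial and the only wall is $\kappa=x_1^m-x_2$. So $A=\bigoplus_\lambda\mathbb C[x]\,\kappa^{-\min(\lambda_1,\lambda_2)}y^\lambda=\mathbb C[x,y,w]$ with $w=y_1y_2/\kappa$: the hypersurface ring of Section 4.

*Example 2.* For $\alpha=2\alpha_1$, $d_1=1$, the only wall is $x_1-x_2$. The linear polynomial $Q(u)=Q_0+Q_1u$ with $Q(x_1)=y_1$, $Q(x_2)=y_2$ has $Q_1=\frac{y_1-y_2}{x_1-x_2}$ and $Q_0=y_2-x_2Q_1$, both in $A$, of degrees $1$ and $2$. Also $y_1y_2=Q_0^2+Q_0Q_1(x_1+x_2)+Q_1^2x_1x_2\in A$.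

**Special elements.** For $\varepsilon\subset\mathbf P$ of type $\beta=\sum_{p\in\varepsilon}\alpha_{\mathrm{type}(p)}=\sum b_i\alpha_i$ put
$$e_\varepsilon=\frac{\prod_{p\in\varepsilon}y_p}{D_\varepsilon},\qquad D_\varepsilon=\prod_{\substack{p\in\varepsilon,\,p'\notin\varepsilon\\p\approx p'}}(x_p-x_{p'})\prod_{\substack{\{p,p'\}\subset\varepsilon\\p\sim p'}}\kappa_{pp'} .$$
Then $we_\varepsilon=e_{w\varepsilon}$, and
$$\deg e_\varepsilon=\sum_id_ia_ib_i-\sum_id_ib_i(a_i-b_i)+\sum_{i<j}(\alpha_i,\alpha_j)b_ib_j=\tfrac{(\beta,\beta)}2$$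
by (2): this is how the exponent of (5) enters. For $\lambda\in\mathbb N^{\mathbf P}$ let $\varepsilon_k=\{p:\lambda_p\ge k\}$ be its level sets and $e_\lambda=\prod_{k\ge1}e_{\varepsilon_k}=y^\lambda/D_\lambda$. Counting the $k$ for which $\varepsilon_k$ separates, respectively contains, a pair gives, up to sign,
$$D_\lambda=\prod_{\{p,p'\},\,p\approx p'}(x_p-x_{p'})^{|\lambda_p-\lambda_{p'}|}\prod_{\{p,p'\},\,p\sim p'}\kappa_{pp'}^{\min(\lambda_p,\lambda_{p'})}.\tag{7}$$
With $W_\varepsilon=\mathrm{Stab}_W(\varepsilon)$ and $\varphi\in\mathbb C[x]^{W_\varepsilon}$ put $c[\varepsilon,\varphi]=\sum_{w\in W/W_\varepsilon}w(\varphi e_\varepsilon)$.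

**Lemma 5.1.** $c[\varepsilon,\varphi]\in A$.

*Proof.* It is $W$-invariant, and only walls matter. At $\kappa_{pp'}$ the term with $e_{\varepsilon'}$ has a pole only if $p,p'\in\varepsilon'$; the pole is simple and the term contains $y_py_{p'}$. At $\pi=x_p-x_{p'}$ let $s=(p\,p')$, so $s\pi=-\pi$. Terms whose $\varepsilon'$ contains both or neither of $p,p'$ lie in $O_\pi[y]$. The others come in pairs $T+sT$, where $p\in\varepsilon'$, $p'\notin\varepsilon'$ and $T=hy_p/\pi$ with $h\in O_\pi[y_q:q\ne p,p']$. Then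
$$T+sT=\frac{hy_p-s(h)y_{p'}}\pi=h\,\frac{y_p-y_{p'}}\pi+\frac{h-s(h)}\pi\,y_{p'}\in O'_\pi,$$
because $s$ acts trivially on $O_\pi/\pi O_\pi$, so that $h-s(h)$ is divisible by $\pi$. $\square$

In Example 2, $c[\{1\},1]=\frac{y_1}{x_1-x_2}+\frac{y_2}{x_2-x_1}=Q_1$.

## 6. A filtration whose associated graded ring is combinatorial

This section shows that $A$ is finitely generated, Cohen–Macaulay of dimension $2N$, free over $\mathbb C[x]^W$, and has Hilbert series $\mathfrak J_\alpha$.

**Definition.** The *spread* of $\lambda\in\mathbb N^{\mathbf P}$ is $\|\lambda\|=\sum_{\{p,p'\}\subset\mathbf P}|\lambda_p-\lambda_{p'}|$, over all pairs, of any types. Put $A_{\le c}=\{F=\sum F_\lambda y^\lambda\in A:F_\lambda\ne0\Rightarrow\|\lambda\|\le c\}$.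

For two points, $y_1^3y_2$ has spread $2$ and $y_1y_2$ has spread $0$. Since $\|\lambda+\mu\|\le\|\lambda\|+\|\mu\|$, this is a ring filtration by graded subspaces. Equality holds iff $\lambda,\mu$ are *compatible*, meaning $(\lambda_p-\lambda_{p'})(\mu_p-\mu_{p'})\ge0$ for all $p,p'$. For several summands, equality holds iff they are pairwise compatible. Indicator functions $1_\varepsilon,1_{\varepsilon'}$ are incompatible iff there are $p\in\varepsilon\setminus\varepsilon'$ and $p'\in\varepsilon'\setminus\varepsilon$; so compatible means nested.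

**Lemma 6.1.** The image of $A_{\le c}/A_{\le c-1}$ in $\bigoplus_{\|\lambda\|=c}Ky^\lambda$ is $\big(\bigoplus_{\|\lambda\|=c}\mathbb C[x]e_\lambda\big)^W$.

*Proof.* **Step 1: the leading coefficients have no worse denominators than $D_\lambda$.** Let $F\in A_{\le c}$ and $\|\lambda\|=c$. We show $F_\lambda D_\lambda\in O_\pi$ for every $\pi$; then $F_\lambda D_\lambda\in\bigcap_\pi O_\pi=\mathbb C[x]$. For non-walls and for $\pi=\kappa_{pp'}$ this is immediate from (7) and the description of $O'_\pi$.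

Let $\pi=x_p-x_{p'}$, say $\lambda_p\ge\lambda_{p'}=:m$. The ring $O'_\pi$ is multigraded by the exponents of the $y_q$ ($q\ne p,p'$) and the total degree in $y_p,y_{p'}$, with $u$ of degree $1$. Let $G$ be the part of $F$ with the same multidegree as $y^\lambda$, with the monomial in the $y_q$ removed; so $G\in O_\pi[y_{p'},u]$. Consider replacing $(\lambda_p,\lambda_{p'})$ by $(\lambda_p+t,m-t)$ or $(m-t,\lambda_p+t)$ with $t>0$. The term of the pair $\{p,p'\}$ in the spread grows by $2t$. For each other $q$ the sum of the terms of $\{p,q\}$ and $\{p',q\}$ does not decrease, by convexity of $|\cdot|$. So the spread would exceed $c$, and these coefficients of $F$ vanish. Therefore all monomials of $G$ have both exponents at least $m$, and $G=(y_py_{p'})^mG'$ with $G'\in K[y_p,y_{p'}]$ homogeneous of degree $\lambda_p-m$. The elements $y_{p'}$ and $y_p=y_{p'}+\pi u$ of $O_\pi[y_{p'},u]$ are primitive, i.e. nonzero modulo $\pi$. By Gauss' lemma, $G'\in O_\pi[y_{p'},u]$. Substituting $u=(y_p-y_{p'})/\pi$,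 the coefficients of $G'$ in $y_p,y_{p'}$ have poles of order at most $\lambda_p-m=|\lambda_p-\lambda_{p'}|$, as needed.

The part of $F$ of spread $c$ is $W$-invariant because $F$ and the spread are. This proves "$\subseteq$".

**Step 2: every allowed leading part occurs.** Let $W_\lambda=\mathrm{Stab}_W(\lambda)$. The right side is spanned by the orbit sums $\sum_{w\in W/W_\lambda}w(\varphi e_\lambda)$ with $\varphi\in\mathbb C[x]^{W_\lambda}$. For $\lambda=0$ these are the elements of $\mathbb C[x]^W\subset A$. Let $\lambda\ne0$, $m=\max\lambda$, $\varepsilon_0=\mathbf P$. The ring $\mathbb C[x]^{W_\lambda}$ is generated by power sums over the blocks $\{p\text{ of type }i:\lambda_p=l\}$. Such a power sum is the difference of those over the type-$i$ parts of $\varepsilon_l$ and $\varepsilon_{l+1}$. So $\mathbb C[x]^{W_\lambda}$ is spanned by products $\varphi=\varphi_1\cdots\varphi_m$ with $\varphi_k\in\mathbb C[x]^{W_{\varepsilon_k}}$, where power sums over $\varepsilon_0$, being $W$-invariant,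 are absorbed in $\varphi_1$.

Consider $\prod_kc[\varepsilon_k,\varphi_k]\in A$. Its terms are indexed by tuples $(\varepsilon'_k)$ with $\varepsilon'_k\in W\varepsilon_k$, and have spread at most $\sum_k\|1_{\varepsilon_k}\|=\|\lambda\|$, with equality iff the $\varepsilon'_k$ are pairwise nested. Since the type of $\varepsilon'_k$ decreases weakly with $k$, nested then means $\varepsilon'_1\supseteq\varepsilon'_2\supseteq\cdots$. Such tuples form a single $W$-orbit, with stabilizer $W_\lambda$. So the part of spread $\|\lambda\|$ is exactly $\sum_{w\in W/W_\lambda}w(\varphi e_\lambda)$. $\square$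

**The associated graded ring.** If $\lambda,\mu$ are compatible, their level sets are pairwise nested: $p\in\{\lambda\ge k\}\setminus\{\mu\ge l\}$ and $p'\in\{\mu\ge l\}\setminus\{\lambda\ge k\}$ would give $\lambda_p>\lambda_{p'}$ and $\mu_p<\mu_{p'}$. So together they are, with multiplicity, the level sets of $\lambda+\mu$, and $e_\lambda e_\mu=e_{\lambda+\mu}$. If they are incompatible, the product has smaller spread and vanishes in $\operatorname{gr}A$. Hence
$$\operatorname{gr}A\cong(\mathbb C[x]\otimes\mathrm{SR})^W,\tag{8}$$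
where $\mathrm{SR}$ has basis $e_\lambda$ with $e_\lambda e_\mu=e_{\lambda+\mu}$ for compatible $\lambda,\mu$ and $0$ otherwise. In other words, $\mathrm{SR}$ is generated by the $e_\varepsilon$, $\emptyset\ne\varepsilon\subset\mathbf P$, its monomials are the multichains of nonempty subsets, and $e_\varepsilon e_{\varepsilon'}=0$ if $\varepsilon,\varepsilon'$ are not nested. It is the Stanley–Reisner ring of the order complex of the poset of nonempty subsets. For $N=2$ it is $\mathbb C[e_1,e_2,e_{12}]/(e_1e_2)$.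

**Lemma 6.2.** $\mathrm{SR}$ is Cohen–Macaulay of dimension $N$.

*Proof.* One can quote that this complex is shellable (Björner, Trans. AMS 260 (1980)) and Bruns–Herzog, *Cohen–Macaulay rings*, Thm 5.1.13. Here is a direct argument. Identify $\mathbf P$ with $\{1,\dots,N\}$. Maximal chains correspond to permutations $\sigma$: the chain $F_\sigma$ consists of $\{\sigma_1\},\{\sigma_1,\sigma_2\},\dots$ For a monomial $\mathsf m$ with support $G_1\subset\dots\subset G_s$, the maximal chains containing its support list first $G_1$, then $G_2\setminus G_1$, and so on. Let $\sigma(\mathsf m)$ be the lexicographically smallest one: it lists each block increasingly. So $\sigma(\mathsf m)=\sigma$ iff the support lies in $F_\sigma$ and contains the member of $F_\sigma$ of size $k$ for every descent $k$ of $\sigma$. Let $J_{\ge\sigma}$ be the span of the monomials with $\sigma(\mathsf m)\ge\sigma$. It is an ideal, since multiplication enlarges the support, leaves fewer maximal chains, and so can only increase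 $\sigma(\mathsf m)$. Let $\theta_k=\sum_{|\varepsilon|=k}e_\varepsilon$. On $J_{\ge\sigma}/J_{>\sigma}$ the element $\theta_k$ acts as multiplication by the variable of the size-$k$ member of $F_\sigma$, because any other $e_\varepsilon$ of size $k$ takes the support out of $F_\sigma$ and hence increases $\sigma(\mathsf m)$ strictly or gives $0$. Thus $J_{\ge\sigma}/J_{>\sigma}$ is free of rank one over $\mathbb C[\theta_1,\dots,\theta_N]$, generated by the product of the variables at the descents. So $\mathrm{SR}$ is free of rank $N!$ over this polynomial ring. $\square$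

**Proposition 6.3.** (a) $A$ is nonnegatively graded with $A_0=\mathbb C$. It is generated by $\mathbb C[x]^W$ and the elements
$$c_\beta[\varphi]=\sum_{\varepsilon\text{ of type }\beta}\varphi(x_\varepsilon)\,e_\varepsilon,\qquad0\ne\beta\le\alpha,\quad\varphi\in\Lambda_\beta:=\bigotimes_i\mathbb C[u_{i,1},\dots,u_{i,b_i}]^{S_{b_i}} .$$

(b) $A$ is a finitely generated Cohen–Macaulay domain of dimension $2N$.

(c) $A$ is free over $\mathbb C[x]^W$.

(d) $\mathrm{Hilb}(A_\alpha)=\mathfrak J_\alpha$.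

(We also put $c_0[1]=e_\emptyset=1$.)

*Proof.* (a) The $x_p$ and $e_\varepsilon$ ($\varepsilon\ne\emptyset$) have positive degree, so by (8) $\operatorname{gr}A$ is nonnegatively graded with degree-$0$ part $\mathbb C$; hence so is $A$. By Step 2 of Lemma 6.1 and induction on $c$, $A$ is generated by $\mathbb C[x]^W$ and the $c[\varepsilon,\varphi]$. A power sum over the complement of $\varepsilon$ within a type is the full power sum minus the one over $\varepsilon$, so every $\varphi\in\mathbb C[x]^{W_\varepsilon}$ is a combination, with coefficients in $\mathbb C[x]^W$, of symmetric functions of the $x_p$, $p\in\varepsilon$, in each type. Coefficients in $\mathbb C[x]^W$ come out of the sum.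

(b) By Lemma 6.2, $\mathbb C[x]\otimes\mathrm{SR}$ is Cohen–Macaulay of dimension $2N$. By Hochster–Eagon (invariants of a finite group in characteristic $0$) so is $\operatorname{gr}A$, which is finitely generated. To pass to $A$, use the Rees algebra $\mathcal R=\bigoplus_{c\ge0}A_{\le c}\hbar^c\subset A[\hbar]$. It is a domain, graded by (degree) $+\,c$, with degree-$0$ part $\mathbb C$ and $\deg\hbar=1$. We have $\mathcal R/\hbar\mathcal R=\operatorname{gr}A$. Lifts of homogeneous generators of $\operatorname{gr}A$ together with $\hbar$ generate $\mathcal R$, by induction on the degree. So $\mathcal R$ is finitely generated. As $\hbar$ is a nonzerodivisor in the irrelevant ideal and $\mathcal R/\hbar\mathcal R$ is Cohen–Macaulay, the localization of $\mathcal R$ at the irrelevant ideal is Cohen–Macaulay, hence so is $\mathcal R$ (Bruns–Herzog 2.1.27), of dimension $2N+1$. Finally $A=\mathcal R/(\hbar-1)$: if $\sum_cF_c=0$ with $F_c\in A_{\le c}$ and $C$ is the largest index, then $\sum F_c\hbar^c=\sum F_c\hbar^c(1-\hbar^{C-c})\in(\hbar-1)\mathcal R$.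 Since $\hbar-1$ is a nonzerodivisor and not a unit in the affine domain $\mathcal R$, $A$ is Cohen–Macaulay of dimension $2N$.

(c) By (8), $\operatorname{gr}A\cong\bigoplus_{\lambda\in\mathbb N^{\mathbf P}/W}\mathbb C[x]^{W_\lambda}e_\lambda$ as a $\mathbb C[x]^W$-module. The ring $\mathbb C[x]^{W_\lambda}$ is a polynomial ring, finite over the polynomial ring $\mathbb C[x]^W$ whose generators are therefore a homogeneous system of parameters; so it is free. Each filtration step has a free quotient, hence splits, and $A$ is isomorphic to the direct sum of the quotients.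

(d) $W$-orbits of $\lambda$ correspond to chains $\alpha=\beta_0\ge\beta_1\ge\cdots$, with $\beta_k$ the type of $\varepsilon_k$. We have $\deg e_\lambda=\sum_{k\ge1}(\beta_k,\beta_k)/2$. The group $W_\lambda$ is the product of the symmetric groups on the type-$i$ blocks at level $k$, whose sizes are the coefficients of $\beta_k-\beta_{k+1}$. So $\mathrm{Hilb}(\mathbb C[x]^{W_\lambda})=\prod_{k\ge0}(q)_{\beta_k-\beta_{k+1}}^{-1}$. Summing over chains gives (5). $\square$

It remains to find the parameters. The elementary symmetric polynomials of the $x_{i,s}$ supply one element in each degree $d_ij$. We need a second set in the quotient $R_\alpha=A/\mathbb C[x]^W_+A$.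

## 7. Forgetting a point: the locus $c_\alpha=0$

Put $c_\alpha:=c_\alpha[1]=e_{\mathbf P}=\prod_py_p\big/\prod_{\{p,p'\},\,p\sim p'}\kappa_{pp'}$, of degree $(\alpha,\alpha)/2$. In Example 1 it is $w$.

Let $a_i\ge1$, $\alpha'=\alpha-\alpha_i$, $p_0=(i,a_i)$, $t=x_{p_0}$; primes denote objects for $\alpha'$, with $\mathbf P'=\mathbf P\setminus\{p_0\}$. Let $\rho_i:K[y]\to K[y']$ be the $K$-algebra map
$$y_{p_0}\mapsto0,\qquad y_p\mapsto(x_p-t)\,y'_p\ \ (p\approx p_0,\ p\ne p_0),\qquad y_p\mapsto y'_p\ \ (p\not\approx p_0).$$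
If $p_0\in\varepsilon$, then $e_\varepsilon\mapsto0$. If $p_0\notin\varepsilon$, the new factors $x_p-t$ cancel the factors $x_p-x_{p_0}$ of $D_\varepsilon$, and $e_\varepsilon\mapsto e'_\varepsilon$. So $\rho_i(c_\beta[\varphi])=c'_\beta[\varphi]$, read as $0$ if $\beta\not\le\alpha'$, and $\rho_i(\mathbb C[x]^W)\subset\mathbb C[x']^{W'}[t]$. By Proposition 6.3(a), $\rho_i$ restricts to a graded homomorphism $A_\alpha\to A_{\alpha'}[t]$.

**Lemma 7.1.** $\bigcap_{i\in\operatorname{supp}\alpha}\ker(\rho_i|_A)=c_\alpha A$. Hence for $\alpha\ne0$ a prime of $A$ containing $c_\alpha$ contains some $\ker\rho_i|_A$ with $i\in\operatorname{supp}\alpha$.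

In Example 1 the kernels are $(y_1,w)$ and $(y_2,w)$, and $A/(w)=\mathbb C[x,y]/(y_1y_2)$, so they intersect in $(w)$.

*Proof.* The map $\rho_i$ sends the monomials without $y_{p_0}$ to nonzero multiples of distinct monomials. So $\rho_i(F)=0$ iff $F_\lambda=0$ whenever $\lambda_{p_0}=0$; by $W$-invariance, iff $F_\lambda=0$ whenever $\lambda_p=0$ for some $p$ of type $i$. The intersection therefore consists of the $F\in A$ in which only exponents $\lambda$ with all $\lambda_p\ge1$ occur. It contains $c_\alpha A$. Conversely, for such $F$ the element $F/c_\alpha=F\prod\kappa/\prod y_p$ is in $K[y]^W$, and we check the local conditions. At non-walls they are clear. At $\kappa_{pp'}$, dividing by $\prod y$ lowers $\min(\lambda_p,\lambda_{p'})$ by $1$ and the factor $\kappa_{pp'}$ compensates. At $x_p-x_{p'}$, all $y_q$ (including $y_p=y_{p'}+\pi u$) are primitive in the polynomial ring $O'_\pi$ over $O_\pi$, so by Gauss' lemma $F/\prod y_q\in O'_\pi$, and the $\kappa$'s lie in $O_\pi$.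

The last claim holds because a prime containing a finite intersection of ideals contains one of them. $\square$

To compare different $\alpha$, use one big ring. Let $\mathcal U$ be the polynomial ring on symbols $[\beta,\varphi]$, $0\ne\beta\in Q^{\ge0}$, $\varphi$ in a homogeneous basis of $\Lambda_\beta$ containing $1$, of degree $(\beta,\beta)/2+\deg\varphi$ (with $\deg u_{i,s}=d_i$). Let $\theta_\alpha:\mathcal U\to A_\alpha$ send $[\beta,\varphi]$ to $c_\beta[\varphi]$, or to $0$ if $\beta\not\le\alpha$. Put $R_\alpha=A_\alpha/\mathbb C[x]^W_+A_\alpha$. By Proposition 6.3(a) the map $\mathcal U\to R_\alpha$ is surjective; let $\mathfrak K_\alpha$ be its homogeneous kernel. Note $\rho_i\theta_\alpha=\theta_{\alpha-\alpha_i}$.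

**Lemma 7.2.** Let $\alpha\ne0$ and let $\mathfrak p\supseteq\mathfrak K_\alpha$ be a prime of $\mathcal U$ with $[\alpha,1]\in\mathfrak p$. Then $\mathfrak p\supseteq\mathfrak K_{\alpha-\alpha_i}$ for some $i\in\operatorname{supp}\alpha$.

*Proof.* Let $\mathfrak p_1\subset A$ be the prime corresponding to $\mathfrak p/\mathfrak K_\alpha\subset R_\alpha$, so $\mathfrak p=\theta_\alpha^{-1}(\mathfrak p_1)$. It contains $\mathbb C[x]^W_+$ and $c_\alpha$, hence some $\ker\rho_i|_A$ by Lemma 7.1, and $\rho_i(\mathfrak p_1)$ is a prime of $\rho_i(A)$. The ring $A_{\alpha'}[t]$ is generated by $\theta_{\alpha'}(\mathcal U)=\rho_i\theta_\alpha(\mathcal U)\subset\rho_i(A)$ together with $t$ and $\mathbb C[x']^{W'}$, which are integral over $\mathbb C[x]^W\subset\rho_i(A)$. By lying-over there is a prime $\mathfrak p_2$ of $A_{\alpha'}[t]$ over $\rho_i(\mathfrak p_1)$. If $g$ is $t$ or a homogeneous element of positive degree of $\mathbb C[x']^{W'}$, then $g$ is a root of $\prod_{w\in W}(X-wg)$, whose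 non-leading coefficients lie in $\mathbb C[x]^W_+\subset\mathfrak p_2$; so $g\in\mathfrak p_2$. Now let $u\in\mathfrak K_{\alpha'}$. Then $\rho_i\theta_\alpha(u)=\theta_{\alpha'}(u)\in\mathbb C[x']^{W'}_+A_{\alpha'}\subset\mathfrak p_2$, so $\rho_i\theta_\alpha(u)\in\mathfrak p_2\cap\rho_i(A)=\rho_i(\mathfrak p_1)$. Since $\ker\rho_i|_A\subset\mathfrak p_1$, we get $\theta_\alpha(u)\in\mathfrak p_1$, i.e. $u\in\mathfrak p$. $\square$

## 8. Parameters by general position, granted one nonvanishing statement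

The following proposition is proved in Sections 9–12.

**Proposition 8.1.** Let $\mathfrak p_1\subset A_\alpha$ be a prime with $c_\alpha\notin\mathfrak p_1$. Then for every $i\in\operatorname{supp}\alpha$ the space $(A_\alpha)_{d_ia_i}$ is not contained in $\mathfrak p_1$.

**Corollary 8.2.** Let $\mathfrak p\supseteq\mathfrak K_\alpha$ be a prime of $\mathcal U$ with $[\alpha,1]\notin\mathfrak p$. For every $i\in\operatorname{supp}\alpha$, $\mathcal U_{d_ia_i}\not\subset\mathfrak p$.

*Proof.* Let $\mathfrak p_1\subset A$ be the corresponding prime; it contains $\mathbb C[x]^W_+$ and not $c_\alpha$. Take $a\in A_{d_ia_i}\setminus\mathfrak p_1$ and $u\in\mathcal U_{d_ia_i}$ with the same image in $R_\alpha$. Then $\theta_\alpha(u)-a\in\mathbb C[x]^W_+A\subset\mathfrak p_1$, so $u\notin\mathfrak p$. $\square$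

For a homogeneous prime $\mathfrak p\supseteq\mathfrak K_\alpha$ put $\#_\alpha(\mathfrak p)=\#\{(i,j):1\le j\le a_i,\ (\mathcal U/\mathfrak p)_{d_ij}\ne0\}$.

**Proposition 8.3.** $\dim\mathcal U/\mathfrak p\le\#_\alpha(\mathfrak p)$.

*Proof.* Induction on $|\alpha|$. If $\alpha=0$, then $A_0=R_0=\mathbb C$ and $\mathcal U/\mathfrak p=\mathbb C$. Let $\alpha\ne0$.

If $[\alpha,1]\in\mathfrak p$, then $\mathfrak p\supseteq\mathfrak K_{\alpha-\alpha_i}$ for some $i\in\operatorname{supp}\alpha$ by Lemma 7.2, and $\dim\mathcal U/\mathfrak p\le\#_{\alpha-\alpha_i}(\mathfrak p)\le\#_\alpha(\mathfrak p)$.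

If $[\alpha,1]\notin\mathfrak p$, its class in the affine graded domain $\mathcal U/\mathfrak p$ (a quotient of $R_\alpha$) is nonzero of positive degree, hence a nonunit. Let $\mathfrak p'\supset\mathfrak p$ correspond to a minimal prime over it. Then $\mathfrak p'$ is homogeneous and $\dim\mathcal U/\mathfrak p'=\dim\mathcal U/\mathfrak p-1$ by Krull's principal ideal theorem. By Lemma 7.2, $\mathfrak p'\supseteq\mathfrak K_{\alpha-\alpha_i}$ for some $i\in\operatorname{supp}\alpha$. By Corollary 8.2 the pair $(i,a_i)$ is counted in $\#_\alpha(\mathfrak p)$. So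
$$\dim\mathcal U/\mathfrak p-1\le\#_{\alpha-\alpha_i}(\mathfrak p')\le\#_{\alpha-\alpha_i}(\mathfrak p)=\#_\alpha(\mathfrak p)-1.\qquad\square$$

**Lemma 8.4.** There are $g_{ij}\in(R_\alpha)_{d_ij}$ ($i\in I$, $1\le j\le a_i$) with $\dim R_\alpha/(g_{ij})=0$.

*Proof.* Let $e_1,\dots,e_N$ be the numbers $d_ij$, with multiplicity, in some order; write $R=R_\alpha$. We choose $g_m\in R_{e_m}$ one after the other so that for all $J\subset\{m+1,\dots,N\}$
$$(C_m)\qquad\dim R/\big(g_1,\dots,g_m,\,R_{e_l}\,(l\in J)\big)\le N-m-|J| .$$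
The extra sets $J$ are what makes the induction run: they control primes that swallow a whole degree. For $(C_0)$: a minimal prime $\mathfrak P$ of $(R_{e_l}\,(l\in J))$ is homogeneous with $(R/\mathfrak P)_{e_l}=0$ for $l\in J$, so at most $N-|J|$ pairs are counted and $\dim R/\mathfrak P\le N-|J|$ by Proposition 8.3.

Given $(C_{m-1})$, consider the finitely many primes $\mathfrak P$ that are minimal over $(g_1,\dots,g_{m-1},R_{e_l}\,(l\in J))$ for some $J\subset\{m+1,\dots,N\}$ and have $\dim R/\mathfrak P=N-(m-1)-|J|$. Then $R_{e_m}\not\subset\mathfrak P$, by $(C_{m-1})$ for $J\cup\{m\}$. Choose $g_m\in R_{e_m}$ outside the finitely many proper subspaces $\mathfrak P\cap R_{e_m}$. Adding $g_m$ lowers the dimension at each of these primes, and at all other minimal primes the dimension is already at most $N-m-|J|$. So $(C_m)$ holds. $(C_N)$ is the claim. $\square$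

**Proof of Theorem 1, granted Proposition 8.1.** Lift $g_{ij}$ to $h_{ij}\in A_{d_ij}$, and let $s_{ij}\in\mathbb C[x]^W$ be the $j$-th elementary symmetric polynomial of $x_{i,1},\dots,x_{i,a_i}$, of degree $d_ij$. The $s_{ij}$ generate $\mathbb C[x]^W_+$ as an ideal of $\mathbb C[x]^W$, so $\bar A:=A/(s_{ij},h_{ij})=R_\alpha/(g_{ij})$ is finite-dimensional. These are $2N=\dim A$ elements, hence a homogeneous system of parameters. As $A$ is Cohen–Macaulay with Hilbert series $\mathfrak J_\alpha$ (Proposition 6.3), (6) gives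
$$\mathfrak J_\alpha=\frac{\mathrm{Hilb}(\bar A)}{\prod_i\prod_{j=1}^{a_i}(1-q^{d_ij})^2}=\frac{\mathrm{Hilb}(\bar A)}{(q)_\alpha^2},\qquad\mathcal N_\alpha=\mathrm{Hilb}(\bar A)\in\mathbb N[q].\qquad\square$$

## 9. Prescribing poles in a unipotent group

To prove Proposition 8.1 we manufacture, for each $i$, a vector of elements of $A_{d_ia_i}$ which does not vanish where $c_\alpha\ne0$. Look at Example 1 with $m=1$. The vectors $(z-x_1,\,y_1,\,w)$ and $(z-x_2,\,y_2,\,-w)$ over $A[z]$ have no zero where $w\ne0$. They come from the lower unitriangular group. With $a=\frac{y_1}{z-x_1}$, $b=\frac{y_2}{z-x_2}$, consider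
$$f=\begin{pmatrix}1&0&0\\a&1&0\\\frac w{z-x_1}&b&1\end{pmatrix}.$$
The first column times $z-x_1$ is $(z-x_1,y_1,w)$. The $2\times2$ minors of the first two columns are $1$, $b$, and $ab-\frac w{z-x_1}=-\frac w{z-x_2}$ (use $y_1y_2=w(x_1-x_2)$); times $z-x_2$ they are $(z-x_2,y_2,-w)$. The obvious product $(1+aE_{21})(1+bE_{32})=1+aE_{21}+bE_{32}$ of two one-pole factors does not do this: its last minor is $ab$, and $(z-x_2)ab=\frac{y_1y_2}{z-x_1}$ still has a pole. What is needed is an element that differs from $1+aE_{21}$ near $z=x_1$, *and* from $1+bE_{32}$ near $z=x_2$, only by a regular left factor. Such an element always exists and is unique.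

Let $S$ be a commutative $\mathbb C$-algebra and let $D_1,\dots,D_k\in S[z]$ ($k\ge1$) be monic of positive degree and pairwise comaximal. Put $D=\prod D_l$, $S_D=S[z,D^{-1}]$, $S^{(l)}=S[z,\prod_{m\ne l}D_m^{-1}]$. Since monic polynomials are invertible in $S((z^{-1}))$, we have $S_D\subset S((z^{-1}))$. For an algebraic group $H$, $f(\infty)=1$ means $f\in H(S[[z^{-1}]])$ and $f\equiv1$ mod $z^{-1}$.

**Lemma 9.1.** Let $H$ be a connected unipotent $\mathbb C$-group and $f_l\in H(S[z,D_l^{-1}])$. There is a unique $f\in H(S_D)$ with $f(\infty)=1$ and $f\in H(S^{(l)})f_l$ for all $l$. Moreover $\bigcap_lS^{(l)}=S[z]$.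

*Proof.* **Step 1: partial fractions, the case of the additive group.** Let $S_l^-=S[z,D_l^{-1}]\cap z^{-1}S[[z^{-1}]]$. We claim $S_D=S[z]\oplus\bigoplus_lS_l^-$. Division with remainder by powers of $D_l$ gives $S[z,D_l^{-1}]=S[z]\oplus S_l^-$. The powers $D_l^e$ are pairwise comaximal, so $1=\sum_lc_l\prod_{m\ne l}D_m^e$ with $c_l\in S[z]$, and $b/D^e=\sum_lbc_l/D_l^e$; hence $S_D=\sum_lS[z,D_l^{-1}]$. For directness let $b+\sum a_l=0$ with $b\in S[z]$, $a_l\in S_l^-$. Then $a_l\in S[z,D_l^{-1}]\cap S^{(l)}$. If $D_l^ea_l$ and $\prod_{m\ne l}D_m^ea_l$ are in $S[z]$, so is $a_l$ by comaximality. So $a_l\in S[z]\cap S_l^-=0$, and $b=0$. The same decomposition for the $D_m$, $m\ne l$, reads $S^{(l)}=S[z]\oplus\bigoplus_{m\ne l}S_m^-$. Hence $\bigcap_lS^{(l)}=S[z]$.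

**Step 2: existence, by induction on $\dim H$.** The case $\dim H=0$ is trivial. Take a central $\mathbb G_a\subset H$, $\bar H=H/\mathbb G_a$, and a section $s:\bar H\to H$ of varieties with $s(1)=1$, for example $\exp\circ\,\sigma\circ\log$ with a linear section $\sigma$ of $\operatorname{Lie}H\to\operatorname{Lie}\bar H$. Let $\bar f=\bar g_l\bar f_l$, $\bar g_l\in\bar H(S^{(l)})$, be the solution in $\bar H$. Then $s(\bar f)$ and $s(\bar g_l)f_l$ both lift $\bar f$, so $s(\bar f)=s(\bar g_l)f_l\eta_l$ with central $\eta_l\in S_D$, written additively. Also $s(\bar f)(\infty)=1$. Put $\eta=-\sum_l(\eta_l)_l^-$, where $(\cdot)_l^-$ is the component in $S_l^-$. Then $\eta(\infty)=0$ and $(\eta_l+\eta)_l^-=0$, i.e. $\eta_l+\eta\in S^{(l)}$. So $f=s(\bar f)\eta=s(\bar g_l)(\eta_l+\eta)f_l$ is a solution.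

**Step 3: uniqueness.** By induction two solutions $f,f'$ have the same image in $\bar H$, so $f'=f\eta$ with central $\eta\in S_D$. From $f=g_lf_l$, $f'=g'_lf_l$ we get $\eta=g'_lg_l^{-1}$, whence $\eta\in S^{(l)}$ for all $l$. So $\eta\in S[z]$, and $\eta(\infty)=0$ gives $\eta=0$. $\square$

## 10. The vectors $U_\nu$ over $A[z]$

**The group.** Let $\zeta$ be a primitive $r$-th root of $1$. Let $\tilde I=\{(i,k):i\in I,\ k\in\mathbb Z/(r/d_i)\}$, and for adjacent $i,j$ with $d_i\le d_j$ join $(i,k)$ and $(j,l)$ iff $k\equiv l\bmod r/d_j$; there are no other edges. So for $r>1$ each short node has $r$ copies and each long node one. Two adjacent short nodes give $r$ parallel edges, and a long node is joined to all copies of an adjacent short node. The result is a simply laced Dynkin diagram: that of $\Phi$ if $r=1$; $D_{n+1}$ for $B_n$ ($A_3$ if $n=2$); $A_{2n-1}$ for $C_n$; $E_6$ for $F_4$; $D_4$ for $G_2$. Nodes over the same $i$ are never adjacent.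

Let $G$ be the simply connected simple complex group of this type, with maximal torus $T$, maximal unipotent subgroups $N_\pm$, negative simple root vectors $F_\nu$ ($\nu\in\tilde I$), and fundamental modules $V_\nu$ with highest weight $\omega_\nu$ and highest weight vector $v_\nu$. Thus $F_{\nu'}v_\nu=0$ for $\nu'\ne\nu$, and $F_\nu^2v_\nu=0$. Let $\chi_\nu:N_-\to\mathbb G_a$ be the simple root coordinates, $\chi_\nu(\exp(aF_{\nu'}))=\delta_{\nu\nu'}a$.

For $\nu=(i,k)$ put $\tau_\nu=(\zeta^{-k}z)^{d_i}$, which is well defined. For $p$ of type $i$ put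
$$D_p=z^r-x_p^{r/d_i},\qquad Y_p=\frac{y_p}{\prod_{q\approx p,\,q\ne p}(x_p-x_q)}=e_{\{p\}},\qquad\deg Y_p=d_p .$$
We use four facts, each a one-line check from $\prod_{k\in\mathbb Z/r}(\zeta^{-k}z-x)=\mathrm{const}\cdot(z^r-x^r)$ and $\zeta^r=1$:

- (T0) $\tau_\nu^{r/d_i}=z^r$ for $\nu$ over $i$.
- (T1) $\prod_{\nu\text{ over }i}(\tau_\nu-x_p)$ is a nonzero constant times $D_p$, for $p$ of type $i$.
- (T2) If $\nu$ over $i$ and $\nu'$ over $j$ are adjacent, $d_i\le d_j$ and $m=d_j/d_i$, then $\tau_\nu^m=\tau_{\nu'}$.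
- (T3) In the situation of (T2), with $\nu'$ fixed, let $\mathrm{nb}(\nu')$ be the set of its neighbours over $i$. It has $m$ elements, and $\prod_{\nu\in\mathrm{nb}(\nu')}(\tau_\nu-x_p)$ is a nonzero constant times $\tau_{\nu'}-x_p^m$. The sets $\mathrm{nb}(\nu')$, $\nu'$ over $j$, partition the nodes over $i$.

**The data.** For $p$ of type $i$ let
$$f_p=\prod_{\nu\text{ over }i}\exp\Big(\frac{Y_p}{\tau_\nu-x_p}F_\nu\Big)\in N_-(K[y][z,D_p^{-1}]),$$
a product of commuting factors. For $p\ne p'$ we have $D_{p'}-D_p=\delta_{pp'}:=x_p^{r/d_p}-x_{p'}^{r/d_{p'}}\in K^*$, so the $D_p$ are pairwise comaximal over $S=K[y]$. Lemma 9.1 gives a unique $f\in N_-(K[y][z,\prod D_p^{-1}])$ with $f(\infty)=1$ and $f\in N_-(S^{(p)})f_p$ for all $p$, where $S^{(p)}=S[z,\prod_{q\ne p}D_q^{-1}]$ (and $f=1$ if $\mathbf P=\emptyset$). Since $W$ permutes the data, $f$ is $W$-invariant by uniqueness. Likewise $f$ is invariant under the scaling with $\deg z=1$, because $\frac{Y_p}{\tau_\nu-x_p}$ has degree $0$. Put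
$$P_i(u)=\prod_s(u-x_{i,s}),\qquad U_\nu=P_i(\tau_\nu)\,f\,v_\nu\qquad(\nu\text{ over }i).$$

In Example 1 with $m=1$, $G=SL_3$ and $f$ is the matrix of Section 9.

**Proposition 10.1.** $U_\nu\in V_\nu\otimes A[z]$, homogeneous of degree $d_ia_i$ (with $\deg z=1$) for $\nu$ over $i$.

*Proof.* Homogeneity is clear since $f$ is scaling invariant and $P_i(\tau_\nu)$ has degree $d_ia_i$. If $\mathbf P=\emptyset$ there is nothing more to prove.

**Step 1: $U_\nu$ is polynomial in $z$ over $K[y]$.** For each $p$ write $f=gf_p$ with $g\in N_-(S^{(p)})$. If $p$ is not of type $i$, then $f_pv_\nu=v_\nu$. If it is, $f_pv_\nu=v_\nu+\frac{Y_p}{\tau_\nu-x_p}F_\nu v_\nu$, since $F_\nu^2v_\nu=0$ and the other $F$'s over $i$ commute with $F_\nu$ and kill $v_\nu$; the denominator divides $P_i(\tau_\nu)$. So $U_\nu\in V_\nu\otimes S^{(p)}$ for all $p$, and $\bigcap_pS^{(p)}=S[z]$.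

**Step 2: it suffices to show $f\in N_-(O'_\pi[z,\prod D_p^{-1}])$ for each irreducible $\pi$.** The coefficients of $U_\nu$ are $W$-invariant. Suppose the claim holds. Then some $(\prod D_p)^eU_\nu$ has coordinates in $O'_\pi[z]$. As $\prod D_p$ is monic and $U_\nu$ is polynomial in $z$, uniqueness of division with remainder shows that the coefficients of $U_\nu$ lie in $O'_\pi$. For all $\pi$ together, they lie in $A$.

**Step 3: localize to at most one colliding pair.** All walls divide some $\delta_{pp'}$: $x_p-x_{p'}$ clearly does for $p\approx p'$, and $\kappa_{pp'}$ does because $M$ divides $r$. If $\pi$ divides no $\delta_{pp'}$, then $\pi$ is not a wall, all $\delta_{pp'}$ and all $x_p-x_{p'}$ ($p\approx p'$) are units in $O_\pi$, and Lemma 9.1 applies over $O'_\pi$; by uniqueness over $K[y]$ its solution is $f$.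

Otherwise $\pi$ divides $\delta_{pp'}$ for exactly one pair $\{p,p'\}$, since every irreducible factor of $x_p^a-x_{p'}^b$ involves both variables $x_p,x_{p'}$ and no other. All other $\delta$'s, and all $x_q-x_{q'}$ with $q\approx q'$, $\{q,q'\}\ne\{p,p'\}$, are units in $O_\pi$. So $D_pD_{p'}$ and the $D_q$ ($q\ne p,p'$) are pairwise comaximal in $O'_\pi[z]$, and $f_q\in N_-(O'_\pi[z,D_q^{-1}])$ for these $q$. It suffices to find $f_{pp'}\in N_-(O'_\pi[z,(D_pD_{p'})^{-1}])$ with
$$f_{pp'}\in N_-(K[y][z,D_{p'}^{-1}])f_p\ \cap\ N_-(K[y][z,D_p^{-1}])f_{p'} .\tag{9}$$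
Indeed, Lemma 9.1 over $O'_\pi$ with the data $f_{pp'}$ (for $D_pD_{p'}$) and $f_q$ (for $D_q$) gives an element of $N_-(O'_\pi[z,\prod D_p^{-1}])$, which by (9) solves the original problem over $K[y]$, hence equals $f$.

**Step 4: two points of the same type $i$.** All factors commute; take $f_{pp'}=f_pf_{p'}$, which satisfies (9). If $\pi$ is not associate to $x_p-x_{p'}$, then $Y_p,Y_{p'}\in O'_\pi$ and we are done. Let $\pi=x_p-x_{p'}$, $\psi(u)=\prod_{q\approx p,\,q\ne p,p'}(u-x_q)$, $\tilde y_p=y_p/\psi(x_p)$, $\tilde y_{p'}=y_{p'}/\psi(x_{p'})$. Then $Y_p=\tilde y_p/\pi$, $Y_{p'}=-\tilde y_{p'}/\pi$. For each $\nu$ over $i$, with $\tau=\tau_\nu$, the coefficient of $F_\nu$ in the exponent is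
$$\frac{Y_p}{\tau-x_p}+\frac{Y_{p'}}{\tau-x_{p'}}=\frac{(\tau-x_{p'})\frac{\tilde y_p-\tilde y_{p'}}\pi+\tilde y_{p'}}{(\tau-x_p)(\tau-x_{p'})},$$
as one sees from $-(\tau-x_p)=-(\tau-x_{p'})+\pi$. It has the required form because
$$\frac{\tilde y_p-\tilde y_{p'}}\pi=\frac1{\psi(x_p)}\cdot\frac{y_p-y_{p'}}\pi+y_{p'}\,\frac{\psi(x_p)^{-1}-\psi(x_{p'})^{-1}}\pi\in O'_\pi .$$

**Step 5: distinct non-adjacent types.** Again $f_{pp'}=f_pf_{p'}$ works: the factors commute, and $Y_p,Y_{p'}\in O'_\pi$.

**Step 6: adjacent types, construction of $f_{pp'}$.** Let $p,p'$ have types $i,j$, labelled so that $d_i\le d_j$, and $m=d_j/d_i\in\{1,r\}$. Put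
$$\kappa=x_p^m-x_{p'}=\pm\kappa_{pp'},\quad\beta_0=\frac{Y_{p'}}\kappa,\quad a_\nu=\frac{Y_p}{\tau_\nu-x_p}\ (\nu\text{ over }i),\quad b_{\nu'}=\frac{Y_{p'}}{\tau_{\nu'}-x_{p'}}\ (\nu'\text{ over }j).$$
For $\nu'$ over $j$ let $E_{\nu'}=\prod_{\nu\in\mathrm{nb}(\nu')}\exp(a_\nu F_\nu)$. By (T3), $f_p=\prod_{\nu'}E_{\nu'}$, and $f_{p'}=\prod_{\nu'}\exp(b_{\nu'}F_{\nu'})$. Root subgroups of $\nu'$ and of $\mathrm{nb}(\nu')$ commute with those belonging to a different $\nu'$ over $j$. Following the pattern of Section 9, put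
$$f_{pp'}=\prod_{\nu'}f^{(\nu')},\qquad f^{(\nu')}=\exp(\beta_0F_{\nu'})\,E_{\nu'}\,\exp\big((b_{\nu'}-\beta_0)F_{\nu'}\big).$$
For $J\subset\mathrm{nb}(\nu')$ let $F_J=\prod_{\nu\in J}(\operatorname{ad}F_\nu)F_{\nu'}$ and $a_J=\prod_{\nu\in J}a_\nu$. The $F_\nu$ commute and $(\operatorname{ad}F_\nu)^2F_{\nu'}=0$, so
$$\mathrm{Ad}(E_{\nu'})F_{\nu'}=\sum_{J\subset\mathrm{nb}(\nu')}a_JF_J .\tag{10}$$

**Step 7: $f_{pp'}$ satisfies (9).** First, $f^{(\nu')}=\big[\exp(\beta_0F_{\nu'})E_{\nu'}\exp(-\beta_0F_{\nu'})\big]\exp(b_{\nu'}F_{\nu'})$, and the bracket has poles only along $D_p$; so $f_{pp'}\in N_-(K[y][z,D_p^{-1}])f_{p'}$. Second, by (10),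
$$f^{(\nu')}=\exp(\beta_0F_{\nu'})\exp\Big((b_{\nu'}-\beta_0)\sum_Ja_JF_J\Big)E_{\nu'},\qquad b_{\nu'}-\beta_0=\frac{Y_{p'}\,(x_p^m-\tau_{\nu'})}{\kappa\,(\tau_{\nu'}-x_{p'})} .$$
By (T3), $x_p^m-\tau_{\nu'}$ is divisible by $\prod_{\nu\in\mathrm{nb}(\nu')}(\tau_\nu-x_p)$. So $(b_{\nu'}-\beta_0)a_J\in K[y][z,D_{p'}^{-1}]$ for all $J$. As $\prod E_{\nu'}=f_p$ and factors for different $\nu'$ commute, $f_{pp'}\in N_-(K[y][z,D_{p'}^{-1}])f_p$.

**Step 8: $f_{pp'}$ is integral at $\pi$.** We have $Y_p,Y_{p'}\in O'_\pi$. Write $f^{(\nu')}=B\,E_{\nu'}\exp(b_{\nu'}F_{\nu'})$ with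
$$B=\exp(\beta_0F_{\nu'})E_{\nu'}\exp(-\beta_0F_{\nu'})E_{\nu'}^{-1}=\exp(X)\exp(-X-Z),\quad X=\beta_0F_{\nu'},\quad Z=\beta_0\sum_{J\ne\emptyset}a_JF_J .$$
Now $[F_{\nu'},F_J]\ne0$ only if $|J|=3$: it is a vector of weight $-(2\alpha_{\nu'}+\sum_{\nu\in J}\alpha_\nu)$, whose squared length $8+2|J|-4|J|=8-2|J|$ must be $2$. In that case the four nodes form a $D_4$ and the bracket is a lowest root vector of it, so it commutes with $X$ and $Z$. Hence $[X,-X-Z]=-[X,Z]$ commutes with $X$ and $Z$, and the Baker–Campbell–Hausdorff formula stops: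
$$B=\exp\big(-Z-\tfrac12[X,Z]\big).$$
Its coefficients are constant multiples of $\beta_0a_J$ ($J\ne\emptyset$), with numerator $Y_{p'}Y_p^{|J|}/\kappa$, and, if $|\mathrm{nb}(\nu')|=3$, of $\beta_0^2a_{\mathrm{nb}(\nu')}$, with numerator $Y_{p'}^2Y_p^3/\kappa^2=(Y_pY_{p'}/\kappa)^2Y_p$. If $\pi=\kappa$ up to a scalar, these lie in $O'_\pi[z,D_p^{-1}]$, since $y_py_{p'}/\kappa\in O'_\pi$ and $Y_p/y_p$, $Y_{p'}/y_{p'}$ are units of $O_\pi$. Otherwise $\kappa$ is a unit of $O_\pi$, and the same holds. $\square$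

## 11. Three families of components of $U_\nu$

Let $Q_i(u)=\sum_{p\text{ of type }i}y_p\prod_{q\approx p,\,q\ne p}\frac{u-x_q}{x_p-x_q}$ be the interpolation polynomial with $Q_i(x_p)=y_p$. For adjacent $i,j$ and $t\ge0$ let
$$M_t(u)=\sum_{p\text{ of type }i,\ p'\text{ of type }j}\frac{Y_pY_{p'}x_{p'}^t}{\kappa_{pp'}}\prod_{q\approx p,\,q\ne p}(u-x_q).$$
Since $Y_p=e_{\{p\}}$ and $Y_pY_{p'}/\kappa_{pp'}=e_{\{p,p'\}}$, Lemma 5.1 gives $Q_i,M_t\in A[u]$.

**Lemma 11.1.** Let $\nu$ be over $i$ and $\nu'$ over $j$ adjacent to $\nu$. The components of $U_\nu$ are: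

(a) along $v_\nu$: $P_i(\tau_\nu)$;

(b) along $F_\nu v_\nu$: $Q_i(\tau_\nu)$;

(c) along $F_{\nu'}F_\nu v_\nu$: $\pm M_0(\tau_\nu)$ if $d_i\le d_j$, and $\pm\sum_{t=0}^{r-1}\tau_{\nu'}^{\,r-1-t}M_t(z^r)$ if $d_i=r>d_j=1$ (then $\tau_\nu=z^r$).

*Proof.* (a) is clear. (b) The coefficient of $F_\nu v_\nu$ in $fv_\nu$ is $\chi_\nu(f)$. By Lemma 9.1 for $\mathbb G_a$ and the data $\chi_\nu(f_p)$, which is $\frac{Y_p}{\tau_\nu-x_p}$ for $p$ of type $i$ and $0$ otherwise, $\chi_\nu(f)=\sum_{p\text{ of type }i}\frac{Y_p}{\tau_\nu-x_p}$. Multiply by $P_i(\tau_\nu)$.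

(c) The weight space of $\omega_\nu-\alpha_\nu-\alpha_{\nu'}$ is spanned by $F_{\nu'}F_\nu v_\nu$, which is nonzero since $F_\nu v_\nu$ has weight $1$ on the coroot of $\nu'$. Let $\xi$ be the coefficient in $fv_\nu$; $\xi(\infty)=0$. Write $f=gf_p$, $g\in N_-(S^{(p)})$. If $p$ is not of type $i$, $fv_\nu=gv_\nu$ and $\xi\in S^{(p)}$. If $p$ is of type $i$, $fv_\nu=gv_\nu+\frac{Y_p}{\tau_\nu-x_p}gF_\nu v_\nu$, and the coefficient of $F_{\nu'}F_\nu v_\nu$ in $gF_\nu v_\nu$ is $\chi_{\nu'}(g)=\chi_{\nu'}(f)$. So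
$$\xi-\frac{Y_p}{\tau_\nu-x_p}\,\chi_{\nu'}(f)\in S^{(p)},\qquad\chi_{\nu'}(f)=\sum_{p'\text{ of type }j}\frac{Y_{p'}}{\tau_{\nu'}-x_{p'}} .$$
Suppose $d_i\le d_j$, $m=d_j/d_i$. By (T2), $\tau_{\nu'}=\tau_\nu^m$, and with $\tau=\tau_\nu$
$$\frac1{(\tau-x_p)(\tau^m-x_{p'})}-\frac1{(x_p^m-x_{p'})(\tau-x_p)}=\frac{x_p^m-\tau^m}{(\tau-x_p)(\tau^m-x_{p'})(x_p^m-x_{p'})}\in K[z,D_{p'}^{-1}].$$
Put $\xi_0=\sum_{p,p'}\frac{Y_pY_{p'}}{(x_p^m-x_{p'})(\tau-x_p)}$. Then $\xi-\xi_0\in S^{(p)}$ for all $p\in\mathbf P$, so $\xi-\xi_0\in S[z]$. It vanishes at $\infty$, so $\xi=\xi_0$. Multiplying by $P_i(\tau)$ gives $\pm M_0(\tau)$.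

If $d_i=r>d_j=1$, then $\tau_{\nu'}=\zeta^{-l}z$ for some $l$ and $\frac1{\tau_{\nu'}-x_{p'}}=\frac{\sum_{t=0}^{r-1}\tau_{\nu'}^{\,r-1-t}x_{p'}^t}{z^r-x_{p'}^r}$. The same argument, with $\frac1{(z^r-x_p)(z^r-x_{p'}^r)}-\frac1{(x_p-x_{p'}^r)(z^r-x_p)}=\frac{-1}{(z^r-x_{p'}^r)(x_p-x_{p'}^r)}$, gives
$$\xi=\sum_{p,p'}\frac{Y_pY_{p'}\sum_t\tau_{\nu'}^{\,r-1-t}x_{p'}^t}{(x_p-x_{p'}^r)(z^r-x_p)} ;$$
the right side vanishes at $\infty$ because its numerators have degree at most $r-1$ in $z$. Multiply by $P_i(z^r)$. $\square$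

## 12. No zeros where $c_\alpha\ne0$: codimension two, then extension

We want $U_\nu$ to have no zeros over $\mathcal X=\operatorname{Spec}A[c_\alpha^{-1}][z]$, in particular at $z=0$ and all $x_p=0$. Direct inspection of the components in Lemma 11.1 fails there. Take Example 1 with $m=r\ge2$ and $\nu$ over the long node, whose point is now called $p$, with $p'$ the short one. At $x=0$, $z=0$ these components are $P=0$, $Q=y_p$ and $\pm M_{r-1}(0)=\pm wx_{p'}^{r-1}=0$. They all vanish when $y_p=0$, although $c_\alpha=w$ may be nonzero. What helps is that points with many coincidences have large codimension. We check nonvanishing in codimension at most $2$, where at most two points collide and Lemma 11.1 suffices, and then use that $\mathcal X$ is Cohen–Macaulay.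

**Lemma 12.1.** If $\mathfrak q\in\mathcal X$ has height at most $2$, then for every $\nu$ the coordinates of $U_\nu$ are not all in $\mathfrak q$.

*Proof.* **Step 1: bound the number of collisions.** Let $L$ be an algebraic closure of the residue field of $\mathfrak q$ and $z_0\in L$ the image of $z$. Let $\tilde A=A\cdot\mathbb C[x]\subset K[y]$, integral over $A$. Extend $A[c_\alpha^{-1}]\to L$ to $\tilde A[c_\alpha^{-1}]\to L$ and let $\mathfrak r=\ker(\mathbb C[x][z]\to L)$. Since $\mathbb C[x,z]$ is integral over the normal domain $\mathbb C[x]^W[z]$, $\operatorname{ht}\mathfrak r=\operatorname{ht}(\mathfrak q\cap\mathbb C[x]^W[z])$. Since $A$ is free over $\mathbb C[x]^W$ (Proposition 6.3(c)), $A[c_\alpha^{-1}][z]$ is flat over $\mathbb C[x]^W[z]$, so going-down holds and this height is at most $2$. Let $C=\{p:D_p\in\mathfrak r\}$. For distinct $p_1,\dots,p_t$ the ring $\mathbb C[x,z]/(D_{p_1},\dots,D_{p_t})$ is finite free over the polynomial ring in $z$ and the remaining $x_q$, so the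 ideal has height $t$; adding $z$ raises the height to $t+1$. Hence
$$|C|\le2,\qquad\text{and if }|C|=2\text{ then }z_0\ne0 .$$

From now on, equalities and inequalities "in $L$" are between images in $L$; $c_\alpha\ne0$ in $L$. Fix $\nu$ over $i$ and let $\tau_0\in L$ be the image of $\tau_\nu$. If $P_i(\tau_0)\ne0$ we are done by Lemma 11.1(a). Otherwise $x_p=\tau_0$ in $L$ for some $p$ of type $i$. Then $x_p^{r/d_p}=z_0^r$ by (T0), so $p\in C$.

**Step 2: if nothing adjacent collides with $p$, then $y_p\ne0$.** We have $y_p=Q_i(x_p)\in\tilde A$. Evaluate $c_{\alpha-\alpha_i}\big[\prod_{q\in\varepsilon,\,\text{type }i}(u-x_q)\big]\in A[u]$ at $u=x_p$. Only $\varepsilon=\mathbf P\setminus\{p\}$ survives, and up to sign we get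
$$m_p:=\frac{\prod_{q\ne p}y_q}{\prod\{\kappa\text{'s not involving }p\}}\in\tilde A,\qquad y_pm_p=c_\alpha\prod_{q\sim p}\kappa_{pq}.$$
If all $\kappa_{pq}\ne0$ in $L$ ($q\sim p$), then $Q_i(\tau_0)=y_p\ne0$ in $L$, and we are done by Lemma 11.1(b).

Otherwise $\kappa_{pp'}=0$ in $L$ for some $p'\sim p$, of type $j$ say. Raising $x_p^{M/d_p}=x_{p'}^{M/d_{p'}}$ to the power $r/M$ gives $x_{p'}^{r/d_{p'}}=x_p^{r/d_p}=z_0^r$. So $C=\{p,p'\}$ and $z_0\ne0$. If $y_p\ne0$ in $L$ we are done as before; *assume $y_p=0$ in $L$*.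

**Step 3: then $g=y_py_{p'}/\kappa_{pp'}$ is nonzero.** Let
$$\Gamma(u,v)=\sum_{\varepsilon\text{ of type }\alpha_i+\alpha_j}e_\varepsilon\prod_{q\notin\varepsilon,\,\text{type }i}(u-x_q)\prod_{q\notin\varepsilon,\,\text{type }j}(v-x_q)\in A[u,v]$$
(Lemma 5.1). At $(x_p,x_{p'})$ only $\varepsilon=\{p,p'\}$ survives, so $g:=y_py_{p'}/\kappa_{pp'}=\Gamma(x_p,x_{p'})\in\tilde A$. Similarly $c_{\alpha-\alpha_i-\alpha_j}\big[\prod_{q\in\varepsilon,\,\text{type }i}(u-x_q)\prod_{q\in\varepsilon,\,\text{type }j}(v-x_q)\big]$ at $(x_p,x_{p'})$ equals, up to sign, $m_{pp'}:=\prod_{q\ne p,p'}y_q\big/\prod\{\kappa\text{'s involving neither }p\text{ nor }p'\}\in\tilde A$. We have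
$$g\,m_{pp'}=c_\alpha\prod_{q\sim p,\,q\ne p'}\kappa_{pq}\prod_{q\sim p',\,q\ne p}\kappa_{p'q}.$$
The right side is nonzero in $L$: if $\kappa_{pq}=0$ or $\kappa_{p'q}=0$, then $q\in C=\{p,p'\}$ as in Step 2, which is excluded. So $g\ne0$ in $L$.

**Step 4: an interpolation identity.** Only the $\varepsilon=\{p,s\}$ with $s$ of type $j$ survive in
$$\Gamma(x_p,v)=\sum_{s\text{ of type }j}\frac{y_py_s}{\kappa_{ps}}\prod_{q\approx s,\,q\ne s}\frac{v-x_q}{x_s-x_q}.$$
It has degree at most $a_j-1$ in $v$, and its coefficient of $v^{a_j-1}$ is $y_p\sum_sY_s/\kappa_{ps}=M_0(x_p)$. The polynomial $k_{ij}(x_p,v)\Gamma(x_p,v)-y_pQ_j(v)$ vanishes at all $v=x_s$. So it equals $P_j(v)\Psi(v)$, with $\Psi\in\tilde A[v]$ because $P_j$ is monic over $\tilde A$. In $L[v]$, where $y_p=0$, this becomes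
$$k_{ij}(x_p,v)\,\Gamma(x_p,v)=P_j(v)\,\Psi(v),\qquad\Gamma(x_p,v)\ne0,\tag{11}$$
the last because $\Gamma(x_p,x_{p'})=g\ne0$.

**Step 5: the case $d_i\le d_j$.** Here $k_{ij}(x_p,v)$ has degree $1$ in $v$. If $M_0(x_p)=0$ in $L$, the left side of (11) has degree less than $a_j=\deg P_j$, so it is $0$, contradicting $\Gamma(x_p,v)\ne0$. So $M_0(\tau_0)\ne0$, and Lemma 11.1(c), applied to the neighbour $\nu'$ of $\nu$ over $j$, gives a nonzero component.

**Step 6: the case $d_i=r>d_j=1$.** Here $k_{ij}(x_p,v)=\pm(z_0^r-v^r)$ has $r$ distinct roots because $z_0\ne0$. An index $s$ of type $j$ with $x_s^r=z_0^r$ in $L$ lies in $C$, so $s=p'$. Therefore $\gcd(k_{ij}(x_p,v),P_j(v))=v-x_{p'}$, and $k_{ij}(x_p,v)/(v-x_{p'})$ divides $\Psi$. Comparing degrees, $\deg\Psi\le r+(a_j-1)-a_j=r-1$, so $\Psi=h\,k_{ij}(x_p,v)/(v-x_{p'})$ with $h\in L$, and $\Gamma(x_p,v)=h\,P_j(v)/(v-x_{p'})$. So $h\ne0$, and reading off the coefficient of $v^{a_j-1}$, $M_0(x_p)=h\ne0$. All nodes $(j,l)$, $l\in\mathbb Z/r$, are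 adjacent to $\nu$. If all components $\sum_t(\zeta^{-l}z_0)^{r-1-t}M_t(\tau_0)$ vanished, then by independence of the characters of $\mathbb Z/r$ we would have $z_0^{r-1-t}M_t(\tau_0)=0$ for all $t$; but this fails for $t=0$. $\square$

For the extension we use two textbook facts. First, in a Cohen–Macaulay ring an ideal of height at least $3$ has grade at least $3$, and then the local cohomology $H^i_Z(\mathcal O)$ with support in its zero set $Z$ vanishes for $i\le2$. Second, an $N_+$-torsor over a scheme $\mathcal V$ is a scheme over $\mathcal V$ with an $N_+$-action that is étale locally isomorphic to $\mathcal V\times N_+$; it is trivial iff it has a section; and $H^1_{\text{ét}}(\mathcal V,\mathbb G_a)=H^1(\mathcal V,\mathcal O)$ classifies $\mathbb G_a$-torsors.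

**Proposition 12.2.** The coordinates of each $U_\nu$ generate the unit ideal of $A[c_\alpha^{-1}][z]$.

*Proof.* **Step 1: functions and $H^1$ off the zero set.** Let $Z\subset\mathcal X$ be the union over $\nu$ of the zero loci of the $U_\nu$, and $\mathcal V=\mathcal X\setminus Z$. By Lemma 12.1, $Z$ has codimension at least $3$. As $\mathcal X$ is Cohen–Macaulay, integral and affine, $H^i_Z(\mathcal X,\mathcal O)=0$ for $i\le2$, so
$$H^0(\mathcal V,\mathcal O)=A[c_\alpha^{-1}][z],\qquad H^1(\mathcal V,\mathcal O)=0 .$$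

**Step 2: the target of $U=(U_\nu)$.** Let $E^\circ=G\cdot(v_\nu)_\nu\subset\prod_\nu V_\nu$. The stabilizer of the lines $\mathbb Cv_\nu$ is the Borel subgroup $B=TN_+$. As $G$ is simply connected, the $\omega_\nu$ form a basis of the character lattice of $T$, so the stabilizer of the vectors is $N_+$. Thus $E^\circ\cong G/N_+$ (characteristic $0$), and $G\to E^\circ$ is an $N_+$-torsor. Moreover $\overline{E^\circ}\cap\prod_\nu(V_\nu\setminus0)=E^\circ$: a point of the left side has its image in $\prod\mathbb P(V_\nu)$ in the closed subset $G/B$, so it is $(c_\nu gv_\nu)$ with $c_\nu\in\mathbb C^*$, and $(c_\nu)$ is realized by an element of $T$. So $E^\circ$ is the open subscheme of the reduced scheme $\overline{E^\circ}$ on which no $V_\nu$-coordinate vanishes.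

**Step 3: $U$ maps $\mathcal X$ to $\overline{E^\circ}$.** The ring $A[c_\alpha^{-1}][z]$ embeds in the field $\mathbb C(x,y,z)$, and over this field $(U_\nu)=f\cdot t\cdot(v_\nu)$ with $t\in T$ determined by $\omega_\nu(t)=P_i(\tau_\nu)$ for $\nu$ over $i$. So the equations of $\overline{E^\circ}$ vanish on $U$. Hence $U$ maps $\mathcal X$ to $\overline{E^\circ}$ and $\mathcal V$ to $E^\circ$.

**Step 4: lift to $G$ and extend.** Pull back the torsor $G\to E^\circ$ to $\mathcal V$. The group $N_+$ has a central series with quotients $\mathbb G_a$. For a central extension $1\to\mathbb G_a\to N\to\bar N\to1$ the sequence of pointed sets $H^1(\mathcal V,\mathbb G_a)\to H^1(\mathcal V,N)\to H^1(\mathcal V,\bar N)$ is exact, and the first term is $H^1(\mathcal V,\mathcal O)=0$. By induction every $N_+$-torsor on $\mathcal V$ is trivial. So there is $\gamma:\mathcal V\to G$ with $\gamma\cdot(v_\nu)=U$. As $G$ is affine and $H^0(\mathcal V,\mathcal O)=H^0(\mathcal X,\mathcal O)$, $\gamma$ extends to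 $\mathcal X\to G$. The identity $U_\nu=\gamma v_\nu$ holds on $\mathcal X$ because $\mathcal V$ is dense in the integral scheme $\mathcal X$. Since $\gamma$ takes values in $G$ and $v_\nu\ne0$, $U_\nu$ vanishes nowhere. $\square$

**Proof of Proposition 8.1.** Let $c_\alpha\notin\mathfrak p_1$ and $i\in\operatorname{supp}\alpha$. Apply Proposition 12.2 at the point $(\mathfrak p_1,z)$ of $\mathcal X$: the coordinates of $U_{(i,0)}|_{z=0}$ are not all in $\mathfrak p_1$. By Proposition 10.1 they lie in $A_{d_ia_i}$. $\square$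

This completes the proof of Theorem 1 for irreducible $\Phi$ (Section 8), and by Section 3 for all $\Phi$.

## 13. Symmetry, degree, pole order, Gorenstein property

In this section $\Phi$ may be reducible again, except in (iv).

**Proof of Theorem 2(i).** For $\gamma=\sum g_i\alpha_i$ write $|\gamma|=\sum g_i$. The $q$-binomial theorem gives $\sum_{k=0}^g(-1)^k\frac{q^{k(k-1)/2}}{(q;q)_k(q;q)_{g-k}}=\delta_{g,0}$. Use it with $q^{d_i}$ in the $i$-th coordinate: convolution with $1/(q)_\gamma$ has as inverse the convolution with $(-1)^{|\gamma|}q^{\sum d_ig_i(g_i-1)/2}/(q)_\gamma$. Since (1) says that $\mathfrak J$ is the convolution of $1/(q)_\gamma$ with $q^{(\beta,\beta)/2}\mathfrak J_\beta$, the recursion for all $\alpha$ is equivalent to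
$$q^{\frac{(\alpha,\alpha)}2}\mathfrak J_\alpha=\sum_{0\le\gamma\le\alpha}(-1)^{|\gamma|}\frac{q^{\sum_id_ig_i(g_i-1)/2}}{(q)_\gamma}\,\mathfrak J_{\alpha-\gamma}\quad\text{for all }\alpha .\tag{12}$$
So (12) and $\mathfrak J_0=1$ determine all $\mathfrak J_\alpha$. Put $\mathfrak J'_\alpha(q)=q^{-\frac{(\alpha,\alpha)}2-\sum d_ia_i}\mathfrak J_\alpha(q^{-1})$. Replacing $q$ by $q^{-1}$ in (1), expressing everything through $\mathfrak J'$ and dividing by $q^{\sum d_ia_i}$, we get, with $\gamma=\alpha-\beta$,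
$$q^{\frac{(\alpha,\alpha)}2}\mathfrak J'_\alpha=\sum_\gamma\frac{q^{-\sum d_ig_i}}{(q^{-1})_\gamma}\,\mathfrak J'_{\alpha-\gamma},\qquad\frac1{(q^{-1})_\gamma}=(-1)^{|\gamma|}\frac{q^{\sum d_ig_i(g_i+1)/2}}{(q)_\gamma} .$$
The exponents add up to $\sum d_ig_i(g_i-1)/2$, so $\mathfrak J'$ satisfies (12). Since $\mathfrak J'_0=1$, $\mathfrak J'=\mathfrak J$. $\square$

**Proof of Theorem 2(ii).** As $(q^{-1})_\alpha^2=q^{-\sum d_ia_i(a_i+1)}(q)_\alpha^2$, (i) gives $\mathcal N_\alpha(q^{-1})=q^{-D}\mathcal N_\alpha(q)$ with $D=\sum d_ia_i^2-\frac{(\alpha,\alpha)}2=-\sum_{i<j}(\alpha_i,\alpha_j)a_ia_j$ by (2). In (5) only the chain with $\beta_1=\beta_2=\dots=0$ has exponent $0$, so $\mathcal N_\alpha(0)=1$. As $\mathcal N_\alpha$ is a polynomial by Theorem 1, it is palindromic and monic of degree $D$. Moreover $D=0$ iff $a_ia_j=0$ for all adjacent $i,j$, and in that case $\mathcal N_\alpha$ is the constant $1$. $\square$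

**Proof of Theorem 2(iii).** By Theorem 1, $\mathfrak J_\beta$ has a pole of order at most $2|\beta|$ at $q=1$. Put $j_\beta=\lim_{q\to1}(1-q)^{2|\beta|}\mathfrak J_\beta$. Since $1-q^m\sim m(1-q)$, $\mathcal N_\beta(1)=\prod_i(d_i^{b_i}b_i!)^2\,j_\beta$. Multiply $(1-q^{(\alpha,\alpha)/2})\mathfrak J_\alpha=\sum_{\beta<\alpha}\frac{q^{(\beta,\beta)/2}}{(q)_{\alpha-\beta}}\mathfrak J_\beta$ by $(1-q)^{2|\alpha|-1}$. The term of $\beta$ has a pole of order at most $|\alpha-\beta|+2|\beta|=2|\alpha|-|\alpha-\beta|$. So in the limit only $\beta=\alpha-\alpha_i$ contribute: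
$$\tfrac{(\alpha,\alpha)}2\,j_\alpha=\sum_{i:\,a_i>0}d_i^{-1}\,j_{\alpha-\alpha_i}.$$
Multiplying by $\prod_l(d_l^{a_l}a_l!)^2$ turns $j_{\alpha-\alpha_i}$ into $(d_ia_i)^2\mathcal N_{\alpha-\alpha_i}(1)$, which is the claimed recursion. Since $\mathcal N_0=1$, positivity follows by induction, so the pole order is exactly $2|\alpha|$. A denominator with fewer than $2|\alpha|$ factors $1-q^m$ would give a smaller pole order. $\square$

In the example (4): $\frac{(\alpha,\alpha)}2=1$, and the right side is $1\cdot1+m\cdot1=m+1=\mathcal N_\alpha(1)$.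

**Proof of Theorem 2(iv).** By Proposition 6.3, $A_\alpha$ is a Cohen–Macaulay graded domain of dimension $2|\alpha|$ with Hilbert series $\mathfrak J_\alpha$. Stanley's theorem (*Hilbert functions of graded algebras*, Adv. Math. 28 (1978), Thm 4.4) says that a Cohen–Macaulay $\mathbb N$-graded domain of dimension $d$, finitely generated over the field in degree $0$, is Gorenstein iff its Hilbert series satisfies $H(q^{-1})=(-1)^dq^sH(q)$ for some integer $s$. By (i) this holds with $d=2|\alpha|$ and $s=\frac{(\alpha,\alpha)}2+\sum_id_ia_i$. So $A_\alpha$ is Gorenstein. $\square$
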